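\title{Every definition of truth defines the uniform Tarski biconditionals}

\begin{abstract}
A definition of truth for arithmetic is a single sentence $\alpha$, in a finite language extending that of arithmetic, which proves Elementary Arithmetic and, for some formula $\Theta$, all biconditionals $\Theta(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for arithmetical sentences $\psi$. We prove that every such $\alpha$ defines a predicate satisfying the uniform biconditionals $\forall\bar x\,(T(\ulcorner\varphi(\dot{\bar x})\urcorner)\leftrightarrow\varphi(\bar x))$, which answers a question of Visser in the negative. Finite axiomatization is needed: the theory of the biconditionals for sentences does not define the uniform ones. The proof is model-theoretic. In a saturated model of $\alpha$, the complement of the $\Sigma_{m+1}$-truth predicate is existentially definable from $\Sigma_m$-formulas and a fixed finite stock of formulas for all but at most four values of $m$, and this allows truth to be evaluated by finite coded certificates.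
\end{abstract}

\section{Introduction}\label{sec:intro}

A truth predicate for arithmetic should satisfy the Tarski biconditionals $T(\ulcorner\psi\urcorner)\leftrightarrow\psi$, one for each arithmetical sentence $\psi$. One can ask for more, namely that for each formula $\varphi(x)$ the predicate be right about all numerical instances of $\varphi$ at once: $\forall x\,(T(\ulcorner\varphi(\dot x)\urcorner)\leftrightarrow\varphi(x))$. In the standard model the two demands coincide, since every instance is an ordinary sentence. In a nonstandard model they come apart: for nonstandard $a$ the instance $\ulcorner\varphi(\dot a)\urcorner$ contains a numeral of nonstandard length, and the biconditionals for sentences say nothing about it. We show that a theory axiomatized by a single sentence cannot meet the first demand without being able to meet the second, possibly with a different predicate.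

Let $\mathcal L_A$ be the language of first-order arithmetic and $\mathsf{EA}$ Elementary Arithmetic, a finitely axiomatizable theory with induction for $\Delta_0$-formulas of $\mathcal L_A$ only, in which the syntax of $\mathcal L_A$ is formalized (Section~\ref{sec:background}). We write $\ulcorner\varphi\urcorner$ for the numeral of the G\"odel code of $\varphi$, and $\ulcorner\varphi(\dot{\bar x})\urcorner$ for the code of the result of substituting the numerals of the values of $\bar x$ for the free variables of $\varphi$.

\begin{definition}\label{def:truth}
A \emph{definition of truth} (for $\mathcal L_A$) is a single sentence $\alpha$, in a finite language extending $\mathcal L_A$, such that $\alpha\vdash\mathsf{EA}$ and there is a formula $\Theta(x)$ of the language of $\alpha$ with $\alpha\vdash\Theta(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for every $\mathcal L_A$-sentence $\psi$.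
\end{definition}

\begin{definition}\label{def:defines}
Let $\alpha,\beta$ be theories in languages extending $\mathcal L_A$. We say that $\alpha$ \emph{defines} $\beta$, written $\beta\unlhd\alpha$, if there is a translation $\sigma$ of the language of $\beta$ into the language of $\alpha$ which is the identity on the arithmetical symbols, sends each remaining symbol to a formula of the language of $\alpha$, leaves quantifiers unrelativized, and satisfies $\alpha\vdash\sigma(\chi)$ for every axiom $\chi$ of $\beta$.
\end{definition}

Let $\mathcal L_T=\mathcal L_A\cup\{T\}$ with $T$ a new unary predicate. The $\mathcal L_T$-theories $\mathsf{TB}^-$ and $\mathsf{UTB}^-$ both have the axioms of $\mathsf{EA}$ and no further induction, in particular none for formulas containing $T$. In addition, $\mathsf{TB}^-$ has the axioms $T(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for all $\mathcal L_A$-sentences $\psi$, and $\mathsf{UTB}^-$ has the \emph{uniform Tarski biconditionals}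
\[
\forall\bar x\,\bigl(T(\ulcorner\varphi(\dot{\bar x})\urcorner)\leftrightarrow\varphi(\bar x)\bigr)
\]
for all $\mathcal L_A$-formulas $\varphi(\bar x)$. A translation of $\mathcal L_T$ is the choice of a formula $\tau(x)$ to replace $T$, so a sentence in a finite language is a definition of truth exactly when it defines $\mathsf{TB}^-$. The following question is due to Visser; we take it from Gruza and {\L}e{\l}yk~\cite{GL}.

\medskip
\noindent\textbf{Question.} Is there a definition of truth which does not define $\mathsf{UTB}^-$?
\medskip

The answer is no. We prove this under a hypothesis that is formally weaker than being a definition of truth.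

\begin{theorem}\label{thm:A}
Let $\alpha$ be a single sentence in a finite language $L\supseteq\mathcal L_A$ with $\alpha\vdash\mathsf{EA}$. Assume
\begin{itemize}
\item[(H)] there are finitely many $L$-formulas $\Theta_1(x),\dots,\Theta_k(x)$ such that every $\mathcal L_A$-sentence is $\alpha$-provably equivalent to a Boolean combination of sentences $\Theta_i(\overline n)$, $n\in\omega$.
\end{itemize}
Then $\mathsf{UTB}^-\unlhd\alpha$.
\end{theorem}

A definition of truth satisfies (H) with $k=1$, so every definition of truth defines $\mathsf{UTB}^-$.

\begin{theorem}\label{thm:B}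
\begin{itemize}
\item[(1)] For a sentence $\alpha$ in a finite language with $\alpha\vdash\mathsf{EA}$ the following are equivalent: $\alpha$ is a definition of truth; $\alpha$ satisfies \emph{(H)}; $\mathsf{UTB}^-\unlhd\alpha$.
\item[(2)] Finite axiomatization cannot be dropped: $\mathsf{TB}^-$ does not define $\mathsf{UTB}^-$.
\end{itemize}
\end{theorem}

Two examples show what the simplest definitions of truth look like.

\begin{example}\label{ex:comp}
Let $\alpha_c$ be the conjunction of the axioms of $\mathsf{EA}$ and the compositional clauses, each a single $\mathcal L_T$-sentence quantifying over codes: $T$ holds of an atomic sentence iff the values of its closed terms stand in the relation named; $T(\neg A)$ iff not $T(A)$; $T(A\wedge B)$ iff $T(A)$ and $T(B)$; $T(\exists v A)$ iff there is $y$ such that $T$ holds of the result of substituting the numeral of $y$ for $v$ in $A$. Induction on $\varphi$ in the metatheory shows that $\alpha_c$ proves the uniform biconditional for $\varphi$; the quantifier step uses the uniform biconditional for the immediate subformula. So $\alpha_c$ is a definition of truth with $\Theta=T$, and the proof of this fact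 passes through $\mathsf{UTB}^-$.
\end{example}

\begin{example}\label{ex:cut}
The formula $\Theta$ need not itself satisfy the uniform biconditionals. Add a unary predicate $N$, let $\alpha$ be the conjunction of $\alpha_c$, $N(0)$ and $\forall x\,(N(x)\to N(x+1))$, and let $\Theta(x)$ be $T(x)\wedge N(x)$. Since $\alpha\vdash N(\overline n)$ for every $n$, the biconditionals for sentences hold for $\Theta$. Now take a proper elementary extension of $\mathbb N$ expanded by the set of codes of true sentences, and interpret $N$ as the set of standard elements. This is a model of $\alpha$, and for nonstandard $a$ the code $\ulcorner\dot a=\dot a\urcorner$ is nonstandard, so $\Theta(\ulcorner\dot a=\dot a\urcorner)$ fails although $a=a$.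
\end{example}

The evidence points both ways. Theorem~\ref{thm:B}(2) rests on the observation that one nonstandard number can store the truth values of all standard sentences while adding no power to define truth for instances; one might hope to describe such a situation by a single sentence and so obtain a counterexample. Example~\ref{ex:comp} suggests the opposite, because the evident way for one sentence to prove infinitely many biconditionals is a recursion through instances. But Definition~\ref{def:truth} assumes nothing about how $\alpha$ derives the biconditionals, and by Example~\ref{ex:cut} the predicate for $\mathsf{UTB}^-$ has to be built anew. Our construction does not evaluate instances with $\Theta$. It uses $\Theta$ for one purpose: two models of $\alpha$ that agree on a fixed finite set of formulas must have the same arithmetical theory. Hypothesis (H) isolates this property.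

Section~\ref{sec:background} collects the background and Section~\ref{sec:TB} proves Theorem~\ref{thm:B}(2). Section~\ref{sec:good} introduces good and bad levels of the arithmetical hierarchy and shows by hand why good levels cost no quantifiers. Sections~\ref{sec:partial}--\ref{sec:four} bound the number of bad levels, and Section~\ref{sec:cert} constructs the truth predicate.

\section{Background}\label{sec:background}

\subsection*{Syntax and the arithmetical hierarchy}
The logical symbols are $\neg,\wedge,\exists,=$; the others are abbreviations. For definiteness, $\mathcal L_A$ has the symbols $0,S,+,\cdot,\le$ and the numeral $\overline n$ is the closed term $S\cdots S0$; the argument uses only the finiteness of $\mathcal L_A$ and the facts of this section. An $\mathcal L_A$-formula is $\Delta_0$ if each of its quantifiers has the form $\exists y\,(y\le t\wedge\cdots)$ with $y$ not in the term $t$. A \emph{$\Sigma_m$-formula} consists of $m$ alternating, possibly empty, blocks of quantifiers beginning with $\exists$, followed by a $\Delta_0$ matrix; $\Pi_m$ is dual, and $\Sigma_0=\Pi_0=\Delta_0$. Up to logical equivalence, $\Sigma_m$ and $\Pi_m$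 are closed under $\wedge$ and $\vee$, negation interchanges them, and both are included in $\Sigma_{m+1}\cap\Pi_{m+1}$. These classes always consist of $\mathcal L_A$-formulas, also when we work in a larger language.

\subsection*{Elementary Arithmetic}
The theory $\mathsf{EA}=I\Delta_0+\exp$ consists of the basic axioms for the arithmetical symbols, induction for $\Delta_0$-formulas and the totality of exponentiation. We use the following standard facts; see \cite[Ch.~V]{HP} and \cite[\S 2]{Bek}. An element of a model is \emph{standard} if it is the value of a numeral, and we identify the standard elements with $\omega$.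

\begin{itemize}
\item[(F0)] In a model of $\mathsf{EA}$, $\le$ is a linear order, the elements $\le\overline n$ are $0,\dots,n$, and so every nonstandard element lies above $\omega$. Every nonempty set that is $\Delta_0$-definable with parameters has a least element.
\item[(F1)] Finite sequences are coded. The length $\mathrm{lh}(s)$ and the entry $(s)_j$ are provably total functions with $\Delta_0$ graphs. For each standard $r$, $\mathsf{EA}$ proves that any $x_0,\dots,x_{r-1}$ are the entries of a sequence $\langle x_0,\dots,x_{r-1}\rangle$ of length $\overline r$, and $\mathsf{EA}$ proves that restrictions of sequences and concatenations $s^\frown s'$ exist. The function $\mathrm{sub}(e,a)$ gives the code of the result of substituting the numerals of $(a)_i$, $i<\mathrm{lh}(a)$, for the free variables $u_i$ in the formula coded by $e$ (and a default value if $e$ codes no formula). If the free variables of $\sigma$ are among $u_0,\dots,u_{r-1}$, then provably $\mathrm{sub}(\ulcorner\sigma\urcorner,a)=\ulcorner\sigma(\dot x_0,\dots,\dot x_{r-1})\urcorner$ whenever $a$ has length $\overline r$ and entries $x_0,\dots,x_{r-1}$.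
\item[(F2)] For $m\ge1$ there is a $\Sigma_m$-formula $E_m(x)$, obtained effectively from $m$, such that for every $\Sigma_m$-formula $\sigma(\bar u)$,
\[
\mathsf{EA}\vdash\forall\bar u\,\bigl(E_m(\ulcorner\sigma(\dot{\bar u})\urcorner)\leftrightarrow\sigma(\bar u)\bigr).
\]
\item[(F3)] Every recursive function $f$ is represented by a formula $\varrho$: $\mathsf{EA}\vdash\forall z\,(\varrho(\overline m,z)\leftrightarrow z=\overline{f(m)})$ for each $m$. For every $\mathcal L_A$-formula $\xi(v,u_0)$ there is an $\mathcal L_A$-formula $\lambda(u_0)$ with $\mathsf{EA}\vdash\forall u_0\,(\lambda(u_0)\leftrightarrow\xi(\ulcorner\lambda\urcorner,u_0))$ (the diagonal lemma with parameters).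
\end{itemize}

The functions $\mathrm{sub}$, $\langle\cdot\rangle$, ${}^\frown$ and the other syntactic operations below are elementary: their graphs are given by $\Sigma_1$-formulas, and $\mathsf{EA}$ proves existence and uniqueness of values. For such an $f$ and a formula $\psi$ of any language, $\psi(f(\bar x))$ abbreviates $\exists w\,(f(\bar x)=w\wedge\psi(w))$; over $\mathsf{EA}$ this abbreviation commutes with negation.

The predicates $E_m$ give uniform biconditionals one level at a time. The next two lemmas connect consecutive levels and assign a level to every formula.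

\begin{lemma}\label{lem:step}
There is a recursive function $m\mapsto e_m$ such that for every $m\ge1$
\begin{equation}\label{eq:step}
\mathsf{EA}\vdash\forall x\,\bigl(E_{m+1}(x)\leftrightarrow\exists y\,\neg E_m(\mathrm{sub}(\overline{e_m},\langle x,y\rangle))\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Write $E_{m+1}(x)$ as $\exists v_0\dots v_{r-1}\,\xi(x,\bar v)$ with $\xi\in\Pi_m$. Since $m\ge1$, the formula $\exists\bar v\,(\bigwedge_{i<r}(u_1)_{\overline i}=v_i\wedge\neg\xi(u_0,\bar v))$ is turned by prenex operations into a $\Sigma_m$-formula $\mu_m(u_0,u_1)$; let $e_m$ be its code. In $\mathsf{EA}$, if $\xi(x,\bar v)$ holds then $\neg\mu_m(x,y)$ holds for $y=\langle\bar v\rangle$, and if $\neg\mu_m(x,y)$ holds then $\xi(x,(y)_0,\dots,(y)_{r-1})$ holds. So $E_{m+1}(x)\leftrightarrow\exists y\,\neg\mu_m(x,y)$, and (F2) for $\mu_m$ gives \eqref{eq:step}. Each step is effective in $m$.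
\end{proof}

We fix a formula $\mathrm{Rep}(m,z)$ representing $m\mapsto e_m$ as in (F3).

\begin{lemma}\label{lem:prenex}
There are elementary functions $\mathrm{lev}$ and $\mathrm{pr}$ such that for every $\mathcal L_A$-formula $\varphi(\bar x)$, all free variables displayed, there are a standard $\ell\ge1$ and a $\Sigma_\ell$-formula $\varphi^*(\bar x)$ logically equivalent to $\varphi(\bar x)$ with
\[
\mathsf{EA}\vdash\forall\bar x\,\bigl(\mathrm{lev}(\ulcorner\varphi(\dot{\bar x})\urcorner)=\overline\ell\ \wedge\ \mathrm{pr}(\ulcorner\varphi(\dot{\bar x})\urcorner)=\ulcorner\varphi^*(\dot{\bar x})\urcorner\bigr).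
\]
\end{lemma}

\begin{proof}
Reserve variables $w_1,w_2,\dots$. For the code of a sentence $A$ with exactly $c$ occurrences of $\exists$, let $\mathrm{lev}(A)=c+1$ and $\mathrm{pr}(A)=Q_1w_1\cdots Q_cw_c\,A^\circ$. Here $A^\circ$ arises from $A$ by deleting the quantifiers and renaming to $w_i$ the variable occurrences bound by the $i$-th quantifier from the left, and $Q_i$ is $\exists$ if that quantifier is in the scope of an even number of negations and $\forall$ otherwise.

Given $\varphi(\bar x)$, we may assume that no free variable is a $w_i$, since renaming free variables does not change $\ulcorner\varphi(\dot{\bar x})\urcorner$. Apply the same operation to $\varphi$, leaving free variables alone, to get $\varphi^*$. After the renaming, distinct quantifiers bind distinct variables, and the left-to-right order puts outer quantifiers before inner ones, so $\varphi^*$ is equivalent to $\varphi$ by the prenex rules for $\neg,\wedge,\exists$. It has $c$ quantifiers and a quantifier-free matrix, so it has at most $c+1$ blocks when the first is counted as a possibly empty $\exists$-block; thus it is $\Sigma_{c+1}$. Apart from the numerals inserted for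 $\bar x$, the sentence coded by $\ulcorner\varphi(\dot{\bar x})\urcorner$ has a fixed standard parse structure, and $\mathsf{EA}$ proves that numerals contain no variables, quantifiers or negations. Hence the operation leaves the numerals unchanged and $\mathsf{EA}$ verifies both equations in finitely many explicit steps.
\end{proof}

\subsection*{Model theory}
Structures $\mathfrak M,\mathfrak N,\dots$ have universes $M,N,\dots$. If $\mathfrak N$ is a substructure of $\mathfrak M$, a formula $\chi$ is \emph{absolute} between them if $\mathfrak N\models\chi(\bar a)\Leftrightarrow\mathfrak M\models\chi(\bar a)$ for all $\bar a\in N$; quantifier-free formulas are absolute, and numerals have the same values in both structures. We write $\mathfrak N\preccurlyeq\mathfrak M$ if all formulas of the language are absolute. If $P$ defines the universe of a substructure $\mathfrak N$ of $\mathfrak M$, the \emph{relativization} $\chi^P$, obtained by restricting all quantifiers to $P$, satisfies $\mathfrak M\models\chi^P(\bar a)\Leftrightarrow\mathfrak N\models\chi(\bar a)$ for $\bar a\in N$. A structure $\mathfrak M$ is \emph{$\omega$-saturated} if every set of formulas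 in one variable $x$, with finitely many parameters from $M$ altogether, whose finite subsets are satisfied in $\mathfrak M$, is satisfied by a single element of $M$. Every structure has an $\omega$-saturated elementary extension. By {\L}o\'s's theorem, a formula holds in an ultraproduct $\prod_U\mathfrak A_r$ of the classes of given sequences iff it holds in $\mathfrak A_r$ of the $r$-th terms for a set of indices $r$ in $U$.

\section{Sentences alone do not suffice}\label{sec:TB}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\mathfrak M\models\mathsf{EA}$ be $\omega$-saturated. Consider the formulas $(y)_{\ulcorner\psi\urcorner}=1\leftrightarrow\psi$ for $\mathcal L_A$-sentences $\psi$. Finitely many of them are satisfied by a $0$--$1$ sequence of standard length, by (F1), so some $c\in M$ satisfies all. With $T=\{a\in M:(c)_a=1\}$ we have $(\mathfrak M,T)\models\mathsf{TB}^-$.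

Suppose that $\mathsf{TB}^-$ defines $\mathsf{UTB}^-$ by translating $T$ to the $\mathcal L_T$-formula $\tau(x)$. Replacing each $T(t)$ in $\tau$ by $(y)_t=1$, with $y$ a fresh variable, gives an $\mathcal L_A$-formula $\tau'(x,y)$ such that $(\mathfrak M,T)\models\tau(a)$ iff $\mathfrak M\models\tau'(a,c)$. The diagonal lemma for $\xi(v,u_0):=\neg\tau'(\mathrm{sub}(v,\langle u_0\rangle),u_0)$ yields $\lambda$ with $\mathsf{EA}\vdash\forall y\,(\lambda(y)\leftrightarrow\neg\tau'(\ulcorner\lambda(\dot y)\urcorner,y))$. The translated uniform biconditional for $\lambda$ holds in $(\mathfrak M,T)$, and at $y=c$ it gives $\mathfrak M\models\tau'(\ulcorner\lambda(\dot c)\urcorner,c)\leftrightarrow\lambda(c)$. Together with the choice of $\lambda$, this makes $\lambda(c)$ equivalent to its negation.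
\end{proof}

The same result shows that (H) cannot be omitted from Theorem~\ref{thm:A}: if $\mathsf{EA}$, taken as a single sentence, defined $\mathsf{UTB}^-$, so would its extension $\mathsf{TB}^-$. Nor can infinitely many $\Theta_i$ be allowed in (H), since $\mathsf{EA}$ would then qualify through the formulas $\psi\wedge x=x$.

\section{Good and bad levels}\label{sec:good}

From now on $\alpha$, $L$ and $\Theta_1,\dots,\Theta_k$ are as in Theorem~\ref{thm:A}, structures are $L$-structures, and $\preccurlyeq$ and $\omega$-saturation refer to $L$. By (F2) and Lemma~\ref{lem:prenex} it suffices to find one $L$-formula $T^*(\ell,x)$ such that $\alpha\vdash\forall x\,(T^*(\overline\ell,x)\leftrightarrow E_\ell(x))$ for every standard $\ell\ge1$.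

Equation \eqref{eq:step} is a recursion for $E_\ell$, but unfolding it produces $\ell$ alternations of $\exists$ and $\neg$, which no single formula can contain. The obstacle is an asymmetry: by \eqref{eq:step} the truth of $E_{m+1}(x)$ has a witness, while its falsity is a universal statement. If falsity had witnesses too, all witnesses needed for the recursion could be collected in one coded object. The new symbols of $L$ are the only possible source of such witnesses, and a single formula can refer to only finitely many $L$-formulas. This leads to the following definitions.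

Fix a \emph{finite} set $\Phi=\{\theta_1,\dots,\theta_N\}$ of $L$-formulas, closed under subformulas, that contains $\alpha$, the $\Theta_i$, and the unnested atomic formulas $v_0=v_1$, $R(\bar v)$, $f(\bar v)=v_0$, $c=v_0$ (in distinct variables) for the finitely many symbols $R,f,c$ of $L$. An \emph{instance} of $\theta_j$ results from substituting variables for its free variables, bound variables being renamed to avoid capture. For $m\ge1$, let $\mathcal B_m$ be the set of Boolean combinations of instances of formulas in $\Phi$ and $\Sigma_m$-formulas, and let $\exists\mathcal B_m$ be the set of formulas $\exists\bar y\,\chi$ with $\chi\in\mathcal B_m$. Up to logical equivalence, $\exists\mathcal B_m$ is closed under finite conjunctions and disjunctions, including the empty disjunction $\neg\,0=0$.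

\begin{definition}\label{def:good}
Let $\mathfrak M\models\alpha$. A level $m\ge1$ is \emph{good} in $\mathfrak M$ if there are $\sigma\in\exists\mathcal B_m$ and $\bar p\in M$ with $\mathfrak M\models\forall x\,(\neg E_{m+1}(x)\leftrightarrow\sigma(\bar p,x))$. Otherwise $m$ is \emph{bad} in $\mathfrak M$.
\end{definition}

The definition does not depend on (H), and the two extreme cases are instructive.

\begin{example}\label{ex:allgood}
Suppose $\alpha$ proves the uniform biconditionals for a formula $\tau\in\Phi$. Then every level is good in every model, because $\neg E_{m+1}(x)$ is equivalent to $\exists w\,(w=\mathrm{sub}(\ulcorner\neg E_{m+1}(u_0)\urcorner,\langle x\rangle)\wedge\tau(w))$ and the first conjunct is $\Sigma_1$.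
\end{example}

\begin{example}\label{ex:allbad}
Suppose $L=\mathcal L_A$, and let $m$ be so large that every formula in $\Phi$ is logically equivalent to a $\Sigma_m$-formula. Then $m$ is bad in every model $\mathfrak M$ of $\alpha$. Indeed, every formula of $\exists\mathcal B_m$ is now equivalent to a $\Sigma_{m+1}$-formula. Suppose $\neg E_{m+1}(x)\leftrightarrow\sigma(p_1,\dots,p_r,x)$ in $\mathfrak M$ with $\sigma\in\Sigma_{m+1}$. Let $\gamma(u_0,\dots,u_r)$ be a $\Sigma_{m+1}$-form of $\sigma(u_1,\dots,u_r,\mathrm{sub}(u_0,\langle u_0,\dots,u_r\rangle))$, let $e$ be its code and $w=\mathrm{sub}(e,\langle e,\bar p\rangle)$. By (F2), $E_{m+1}(w)\Leftrightarrow\gamma(e,\bar p)\Leftrightarrow\sigma(\bar p,w)\Leftrightarrow\neg E_{m+1}(w)$ in $\mathfrak M$, which is absurd.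
\end{example}

\subsection*{Two good levels by hand}
Suppose that levels $1$ and $2$ are good in $\mathfrak M$ in the simple form
\[
\neg E_{m+1}(x)\iff\exists y\,\bigl[\theta(x,y)\wedge E_m(g^+_m(x,y))\wedge\neg E_m(g^-_m(x,y))\bigr]\qquad(m=1,2),
\]
where $\theta\in\Phi$ and $g_m^\pm(x,y)=\mathrm{sub}(e_m^\pm,\langle x,y\rangle)$ for codes $e_m^\pm$ of $\Sigma_m$-formulas. (Lemma~\ref{lem:normal} shows that the general case is a finite disjunction of such clauses, with parameters.) Put $f_m(x,y)=\mathrm{sub}(e_m,\langle x,y\rangle)$, so that \eqref{eq:step} reads $E_{m+1}(x)\Leftrightarrow\exists y\,\neg E_m(f_m(x,y))$. Then $\neg E_3(x)$ holds iff there is $y$ such that, with $w^\pm=g_2^\pm(x,y)$, we have $\theta(x,y)$, $E_2(w^+)$ and $\neg E_2(w^-)$. Unfolding $E_2(w^+)$ by \eqref{eq:step} and $\neg E_2(w^-)$ by goodness of level $1$, we find that $\neg E_3(x)$ holds iff there are $y,y',y''$ with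
\[
\theta(x,y)\wedge\neg E_1(f_1(w^+,y'))\wedge\theta(w^-,y'')\wedge E_1(g_1^+(w^-,y''))\wedge\neg E_1(g_1^-(w^-,y'')).
\]
In the same way $E_3(x)$ holds iff there are $y,y'$ such that $w=f_2(x,y)$ satisfies $\theta(w,y')\wedge E_1(g_1^+(w,y'))\wedge\neg E_1(g_1^-(w,y'))$. So both $E_3$ and $\neg E_3$ are existential over $\theta$, $E_1$ and $\neg E_1$. The evidence for $\neg E_3(x)$ can be written as six records, each giving a level, a code, a truth value and a witness:
\[
\begin{array}{llll}
\text{level }3: & (3,x,0;y) & & \\
\text{level }2: & (2,w^+,1;y') & (2,w^-,0;y'') & \\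
\text{level }1: & (1,f_1(w^+,y'),0) & (1,g_1^+(w^-,y''),1) & (1,g_1^-(w^-,y''),0).
\end{array}
\]
A record of level $1$ is checked by $E_1$, and a record of higher level is checked by $\theta$ and by looking up records one level down. The statement that a coded list passes all these checks is one formula, whatever the top level.

Three things separate this computation from a proof. First, there may be bad levels. A bad level can be crossed by using \eqref{eq:step} with its negation, at the price of one more alternation of quantifiers in the defining formula, so we need a bound on the number of bad levels that is the same for all models. This is the main part of the work (Sections~\ref{sec:partial}--\ref{sec:four}). Second, the clauses and parameters depend on the model, so the formula $T^*$ must guess them and test the guess. Third, there is no induction for $L$-formulas, so every induction on levels has to take place in the metatheory. The last two points are handled in Section~\ref{sec:cert}.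

\section{Partial elementarity}\label{sec:partial}

Existential definability is tested by embeddings: a formula of $\exists\mathcal B_m$ passes from a substructure to a larger structure whenever the formulas of $\mathcal B_m$ are absolute. So we study that relation.

\begin{definition}
For $m\ge1$, write $\mathfrak N\prec_m\mathfrak M$ if $\mathfrak N$ is a substructure of $\mathfrak M$ and all formulas in $\Phi$ and all $\Sigma_m$-formulas are absolute between them.
\end{definition}

The relation $\prec_m$ is reflexive and transitive and is implied by $\preccurlyeq$. If $\mathfrak N\prec_m\mathfrak M$, then all formulas of $\mathcal B_m$ and all $\Sigma_j$- and $\Pi_j$-formulas with $j\le m$ are absolute. Since $\alpha\in\Phi$, we have $\mathfrak N\models\alpha$ iff $\mathfrak M\models\alpha$; this is the point at which $\alpha$ has to be a single sentence. Finally, $E_{m+1}$ is an existential quantification of a $\Pi_m$-formula, so it \emph{passes upward}: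
\begin{equation}\label{eq:up}
\mathfrak N\prec_m\mathfrak M,\quad a\in N,\quad\mathfrak N\models E_{m+1}(a)\quad\Longrightarrow\quad\mathfrak M\models E_{m+1}(a).
\end{equation}

\begin{lemma}[Unions]\label{lem:union}
Let $(\mathfrak D_i)$ be a nonempty family of structures whose universes are linearly ordered by inclusion, with $\mathfrak D_i\prec_m\mathfrak D_{i'}$ whenever $D_i\subseteq D_{i'}$, and let $\mathfrak D=\bigcup_i\mathfrak D_i$. Then $\mathfrak D_i\prec_m\mathfrak D$ for all $i$.
\end{lemma}

\begin{proof}
Let $\Psi$ be the set of subformulas of formulas in $\Phi\cup\Sigma_m$. A member of $\Psi$ lies in $\Phi$, or is a subformula of a $\Delta_0$ matrix and so $\Delta_0$, or is a possibly negated final part of a prefix followed by the matrix and so equivalent to a $\Sigma_m$- or $\Pi_m$-formula. Hence all members of $\Psi$ are absolute between comparable $\mathfrak D_i$. We show by induction on $\psi\in\Psi$ that $\psi$ is absolute between $\mathfrak D_i$ and $\mathfrak D$ for every $i$. Atomic formulas are absolute, and absoluteness is preserved by $\neg$ and $\wedge$. Let $\psi$ be $\exists y\,\theta(\bar x,y)$ and $\bar a\in D_i$. A witness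 in $\mathfrak D_i$ is a witness in $\mathfrak D$ by the induction hypothesis. A witness in $\mathfrak D$ lies in some $D_{i'}\supseteq D_i$, so $\mathfrak D_{i'}\models\psi(\bar a)$ by the induction hypothesis, and then $\mathfrak D_i\models\psi(\bar a)$.
\end{proof}

\begin{lemma}[Embedding]\label{lem:embed}
Let $\bar b\in N$ and $\bar a\in M$ be tuples of equal length such that every $\exists\mathcal B_m$-formula true of $\bar b$ in $\mathfrak N$ is true of $\bar a$ in $\mathfrak M$. Then there are $\mathfrak M_0\succcurlyeq\mathfrak M$ and an embedding $f\colon\mathfrak N\to\mathfrak M_0$ with $f(\bar b)=\bar a$ and $f(\mathfrak N)\prec_m\mathfrak M_0$.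
\end{lemma}

\begin{proof}
Equalities and inequalities are in $\mathcal B_m$, so $b_i=b_j$ iff $a_i=a_j$. Add a constant for each element of $M$, name $b_i$ by the constant for $a_i$, and name the other elements of $N$ by new constants. Consider the elementary diagram of $\mathfrak M$ together with all sentences obtained from a formula $\chi\in\mathcal B_m$ and a tuple satisfying $\chi$ in $\mathfrak N$ by inserting the names. The conjunction of finitely many sentences of the second kind has the form $\chi(\bar b,\bar c)$ with $\chi\in\mathcal B_m$ and $\bar c\in N\setminus\bar b$. The formula $\exists\bar y\,\chi(\bar u,\bar y)$ is true of $\bar b$ in $\mathfrak N$, hence of $\bar a$ in $\mathfrak M$, so the new constants can be interpreted in $\mathfrak M$. By compactness the whole set has a model, which we may take to be an elementary extension $\mathfrak M_0$ of $\mathfrak M$. Let $f$ send an element of $N$ to the value of its name. Since $\mathcal B_m$ is closed under negation, $\mathfrak N\models\chi(\bar n)$ iff $\mathfrak M_0\models\chi(f(\bar n))$ for all $\chi\in\mathcal B_m$. For the unnested atomic formulas this says that $f$ is an isomorphism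 onto a substructure, and then it says that $f(\mathfrak N)\prec_m\mathfrak M_0$.
\end{proof}

The next lemma is the only place where (H) is used. It says that a $\prec_m$-substructure preserves arithmetical sentences of \emph{every} complexity, although it is only required to preserve $\Sigma_m$-formulas.

\begin{lemma}[Transfer]\label{lem:transfer}
If $\mathfrak M\models\alpha$, $\mathfrak M\preccurlyeq\mathfrak M_0$ and $\mathfrak M^*\prec_m\mathfrak M_0$, then $\mathfrak M^*\models\alpha$, and $\mathfrak M$ and $\mathfrak M^*$ satisfy the same $\mathcal L_A$-sentences.
\end{lemma}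

\begin{proof}
Since $\alpha\in\Phi$, we have $\mathfrak M^*\models\alpha$. Since $\Theta_i\in\Phi$ and numerals have the same values in the three structures, $\mathfrak M$ and $\mathfrak M^*$ satisfy the same sentences $\Theta_i(\overline n)$. By (H), an $\mathcal L_A$-sentence is equivalent, in both models of $\alpha$, to the same Boolean combination of these.
\end{proof}

For the infinite theory $\mathsf{TB}^-$ this argument is not available: the sentences $T(\overline n)$ are preserved, but nothing guarantees that $\mathfrak M^*$ satisfies the biconditionals for sentences of complexity above $m$.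

\section{Bad levels produce long chains}\label{sec:chains}

By \eqref{eq:up}, a structure and a $\prec_m$-substructure can disagree about $E_{m+1}(z)$ in only one way: true above, false below. A chain repeats such a disagreement.

\begin{definition}\label{def:chain}
An \emph{$r$-chain at level $m$} consists of structures $\mathfrak M_r\prec_m\dots\prec_m\mathfrak M_1\prec_m\mathfrak M_0$ with $\mathfrak M_0\models\alpha$ and elements $z_0,\dots,z_{r-1}\in M_r$ such that
\[
\mathfrak M_l\models E_{m+1}(z_l)\quad\text{and}\quad\mathfrak M_{l+1}\models\neg E_{m+1}(z_l)\qquad(l<r).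
\]
Its \emph{top} is $\mathfrak M_0$, and it \emph{contains} the elements of $M_r$. For $\mathfrak M\models\alpha$ and a finite tuple $\bar p\in M$, it is a chain \emph{over} $(\mathfrak M,\bar p)$ if $\mathfrak M\preccurlyeq\mathfrak M_0$ and it contains $\bar p$.
\end{definition}

The structure $\mathfrak M$ alone is a $0$-chain over $(\mathfrak M,\bar p)$. If $m$ is bad, we want $r$-chains for all $r$. For $r=1$ this is a preservation argument: if there is no $1$-chain over $(\mathfrak M,\bar p)$, then $\neg E_{m+1}$ passes upward into elementary extensions of $\mathfrak M$ from $\prec_m$-substructures containing $\bar p$, and so it should be existentially definable from $\bar p$; this is the case $r_0=0$ of the proof below. The argument cannot simply be repeated inside $\mathfrak M_1$, because we do not know that $m$ is bad in $\mathfrak M_1$, and the new element would have to lie in the smallest structure together with all earlier ones. We therefore add the new link at the \emph{top}: an abstract $r_0$-chain is embedded below an elementary extension of $\mathfrak M$ so that it already contains the element on which the new disagreement occurs.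

\begin{lemma}\label{lem:dichotomy}
Let $\mathfrak M\models\alpha$ be $\omega$-saturated and let $m$ be bad in $\mathfrak M$. Then for every finite $\bar p\in M$ and every $r$ there is an $r$-chain at level $m$ over $(\mathfrak M,\bar p)$.
\end{lemma}

\begin{proof}
All chains are at level $m$. Suppose the conclusion fails; we show that $m$ is good. Let $r_0+1$ be the least $r$ such that some $(\mathfrak M,\bar p)$ has no $r$-chain over it, and fix such a tuple $\bar p^*$. By minimality there is an $r_0$-chain over $(\mathfrak M,\bar p)$ for \emph{every} finite $\bar p\in M$.

Let $\mathcal K$ be the class of triples $(\mathfrak N_0,\bar b,c)$ such that $|\bar b|=|\bar p^*|$, $\mathfrak N_0\models\neg E_{m+1}(c)$, and $\mathfrak N_0$ is the top of an $r_0$-chain containing $\bar b$ and $c$. Let $\Xi$ be the set of formulas $\sigma(\bar u,x)\in\exists\mathcal B_m$ that are true of $(\bar b,c)$ in $\mathfrak N_0$ for all $(\mathfrak N_0,\bar b,c)\in\mathcal K$. Compactness applies to $\mathcal K$, because its members are the reducts of the models of a first-order theory $\Lambda$. Add to $L$ unary predicates $P_0,\dots,P_{r_0}$ and constants for $\bar b$,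 $c$, $z_0,\dots,z_{r_0-1}$, and let $\Lambda$ say: $\alpha$; $\neg E_{m+1}(c)$; $P_0$ is everything; each $P_l$ is closed under the functions and constants of $L$; $P_{l+1}\subseteq P_l$; $\forall\bar x\in P_{l+1}\,(\chi^{P_{l+1}}(\bar x)\leftrightarrow\chi^{P_l}(\bar x))$ for each $\chi\in\Phi\cup\Sigma_m$; the new constants lie in $P_{r_0}$; $E_{m+1}^{P_l}(z_l)$ and $\neg E_{m+1}^{P_{l+1}}(z_l)$ for $l<r_0$.

\emph{Claim 1. If $\mathfrak M\models\neg E_{m+1}(z)$, then every $\sigma\in\Xi$ holds of $(\bar p^*,z)$ in $\mathfrak M$.} Take an $r_0$-chain over $(\mathfrak M,\bar p^*z)$ with top $\mathfrak M_0\succcurlyeq\mathfrak M$. Then $(\mathfrak M_0,\bar p^*,z)\in\mathcal K$, so $\sigma(\bar p^*,z)$ holds in $\mathfrak M_0$ and therefore in $\mathfrak M$.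

\emph{Claim 2. If $\mathfrak M\models E_{m+1}(z)$, then some $\sigma\in\Xi$ fails at $(\bar p^*,z)$ in $\mathfrak M$.} Suppose all of $\Xi$ holds of $(\bar p^*,z)$. Let $\Gamma$ be the set of $\neg\sigma(\bar u,x)$ with $\sigma\in\exists\mathcal B_m$ and $\mathfrak M\models\neg\sigma(\bar p^*,z)$. If a finite, possibly empty, subset $\{\neg\sigma_1,\dots,\neg\sigma_t\}$ of $\Gamma$ were satisfied by no member of $\mathcal K$, then $\sigma_1\vee\dots\vee\sigma_t$ would be equivalent to a member of $\Xi$ and would hold of $(\bar p^*,z)$, contrary to the definition of $\Gamma$. By compactness some $(\mathfrak N_0,\bar b,c)\in\mathcal K$ satisfies all of $\Gamma$. Thus every $\exists\mathcal B_m$-formula true of $(\bar b,c)$ in $\mathfrak N_0$ is true of $(\bar p^*,z)$ in $\mathfrak M$. Lemma~\ref{lem:embed} gives $\mathfrak M_0\succcurlyeq\mathfrak M$ and $f\colon\mathfrak N_0\to\mathfrak M_0$ with $f(\bar b,c)=(\bar p^*,z)$ and $f(\mathfrak N_0)\prec_m\mathfrak M_0$. Let $\mathfrak N_{r_0}\prec_m\dots\prec_m\mathfrak N_0$ with $z'_0,\dots,z'_{r_0-1}$ be an $r_0$-chain containing $\bar b,c$. We have $\mathfrak M_0\models E_{m+1}(z)$ and $f(\mathfrak N_0)\models\neg E_{m+1}(z)$,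 and $\bar p^*$, $z$ and the $f(z'_l)$ lie in $f(N_{r_0})$. So the structures $\mathfrak M_0,f(\mathfrak N_0),\dots,f(\mathfrak N_{r_0})$ with the elements $z,f(z'_0),\dots,f(z'_{r_0-1})$ form an $(r_0+1)$-chain over $(\mathfrak M,\bar p^*)$, contrary to the choice of $\bar p^*$.

By the two claims, $\neg E_{m+1}(x)$ is equivalent in $\mathfrak M$ to the infinite conjunction of the $\sigma(\bar p^*,x)$, $\sigma\in\Xi$. Saturation makes the conjunction finite. By Claim 2 no element of $M$ satisfies $\{E_{m+1}(x)\}\cup\{\sigma(\bar p^*,x):\sigma\in\Xi\}$, so there are $\sigma_1,\dots,\sigma_t\in\Xi$ with $\mathfrak M\models\forall x\,(\bigwedge_i\sigma_i(\bar p^*,x)\to\neg E_{m+1}(x))$. Claim 1 gives the converse implication, so $\bigwedge_i\sigma_i$ shows that $m$ is good.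
\end{proof}

\section{At most four bad levels}\label{sec:four}

In an $r$-chain, \eqref{eq:up} determines all truth values: $\mathfrak M_l\models E_{m+1}(z_j)$ iff $l\le j$, since truth passes upward from $\mathfrak M_j$ to $\mathfrak M_l$ for $l\le j$, and for $l>j$ truth in $\mathfrak M_l$ would pass upward to $\mathfrak M_{j+1}$. For $r=3$:
\[
\begin{array}{c|ccc}
 & z_0 & z_1 & z_2\\ \hline
\mathfrak M_0 & \text{true} & \text{true} & \text{true}\\
\mathfrak M_1 & \text{false} & \text{true} & \text{true}\\
\mathfrak M_2 & \text{false} & \text{false} & \text{true}\\
\mathfrak M_3 & \text{false} & \text{false} & \text{false}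
\end{array}
\]
Each structure reads off its own position $l$ as the number of indices $j$ at which $E_{m+1}(z_j)$ is false. If the chain has nonstandard length, we can form a structure whose position is the gap between the standard and the nonstandard indices. In it the set of $j$ with $\neg E_{m+1}(z_j)$ is $\omega$. To define $\omega$ without the parameter coding the $z_j$, we use the fact that such a set cannot be coded. For $q\ge1$ let $I_q(n)$ be the $\mathcal L_A$-formula
\[
\forall s\,\forall h\,\Bigl(\mathrm{lh}(s)=h\wedge h\le n\to\exists v\,\forall j\,\forall z\,\bigl(j<h\wedge(s)_j=z\to[(v)_j=1\leftrightarrow E_q(z)]\bigr)\Bigr).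
\]
It says that for every sequence of length at most $n$ the pattern of truth values of $E_q$ along the sequence is coded.

\begin{lemma}\label{lem:I}
\begin{itemize}
\item[(a)] $I_q$ is logically equivalent to a $\Pi_{q+3}$-formula.
\item[(b)] In every model of $\mathsf{EA}$, every standard $n$ satisfies $I_q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The part after $\forall j\,\forall z$ is a Boolean combination of $\Delta_0$-formulas and $E_q(z)$, so it is $\Pi_{q+1}$, also after prefixing $\forall j\,\forall z$. Prefixing $\exists v$ and a $\Delta_0$ antecedent gives $\Sigma_{q+2}$, and prefixing $\forall s\,\forall h$ gives $\Pi_{q+3}$.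
(b) By (F0) the length $h\le n$ is standard, and (F1) codes the $h$ truth values.
\end{proof}

\begin{lemma}\label{lem:omega}
Let $\mathfrak M\models\alpha$ and $\bar p\in M$, and suppose that for every $r$ there is an $r$-chain at level $m$ over $(\mathfrak M,\bar p)$. Then there are $\mathfrak M_0\succcurlyeq\mathfrak M$ and $\mathfrak M^*\prec_m\mathfrak M_0$ with $\bar p\in M^*$ such that in $\mathfrak M^*$ the formula $I_{m+1}(n)$ holds exactly for the standard $n$.
\end{lemma}

\begin{proof}
For $r\ge1$ take an $r$-chain $\mathfrak M^{(r)}_r\prec_m\dots\prec_m\mathfrak M^{(r)}_0$ over $(\mathfrak M,\bar p)$ with elements $z^{(r)}_j$. All its structures are models of $\alpha$, hence of $\mathsf{EA}$. Let $s^{(r)}$ code the sequence $z^{(r)}_0,\dots,z^{(r)}_{r-1}$ in $\mathfrak M^{(r)}_r$; as $\Delta_0$-formulas are absolute, it has the same length and entries in all $\mathfrak M^{(r)}_l$. Expand $\mathfrak M^{(r)}_0$ to $\mathfrak A_r$ by constants $s=s^{(r)}$ and $R=r$ and the binary relation $D$, where $D(l,x)$ holds iff $l\in\{0,\dots,r\}$ and $x\in M^{(r)}_l$. Let $\mathfrak A$ be the ultraproduct of the $\mathfrak A_r$ by a nonprincipal ultrafilter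 and $\mathfrak M_0$ its $L$-reduct. Since $\mathfrak M\preccurlyeq\mathfrak M^{(r)}_0$ for all $r$, {\L}o\'s's theorem shows that the constant sequences embed $\mathfrak M$ elementarily, so we regard $\mathfrak M\preccurlyeq\mathfrak M_0$. The element $R$ is nonstandard, because $r>n$ for all but finitely many $r$. For $l\le R$ put $D_l=\{x:D(l,x)\}$. The following statements are expressed by sentences, with formulas relativized to $D(l,\cdot)$ and one sentence for each $\chi\in\Phi\cup\Sigma_m$ in (i). They hold in every $\mathfrak A_r$, where the elements $l\le R$ are $0,\dots,r$, and so they hold in $\mathfrak A$.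
\begin{itemize}
\item[(i)] $D_0$ is the whole universe, each $D_l$ is the universe of an $L$-substructure $\mathfrak D_l$, and $\mathfrak D_{l'}\prec_m\mathfrak D_l$ for $l\le l'\le R$.
\item[(ii)] $\mathrm{lh}(s)=R$, and $D_R$ contains $\bar p$, $s$, all $l\le R$ and all $(s)_l$ for $l<R$.
\item[(iii)] For $l<R$: $\mathfrak D_l\models E_{m+1}((s)_l)$ and $\mathfrak D_{l+1}\models\neg E_{m+1}((s)_l)$.
\end{itemize}
Let $\mathfrak M^*$ be the union of the $\mathfrak D_l$ over all nonstandard $l\le R$. By (i) and Lemma~\ref{lem:union}, $\mathfrak D_l\prec_m\mathfrak M^*$ for these $l$. Let $j$ be standard. Then $M^*\subseteq D_j$ by (F0) and (i). A tuple from $M^*$ lies in $D_l$ for some nonstandard $l$, and a formula of $\Phi\cup\Sigma_m$ has the same truth value at this tuple in $\mathfrak M^*$, $\mathfrak D_l$ and $\mathfrak D_j$. Hence $\mathfrak M^*\prec_m\mathfrak D_j$ for all standard $j$. In particular $\mathfrak M^*\prec_m\mathfrak M_0$, so $\mathfrak M^*\models\mathsf{EA}$, and $s$ has the same length and entries in $\mathfrak M^*$ as in $\mathfrak M_0$.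

If $j$ is standard, then $\mathfrak M^*\models\neg E_{m+1}((s)_j)$, since otherwise \eqref{eq:up} would give $\mathfrak D_{j+1}\models E_{m+1}((s)_j)$, against (iii). If $j<R$ is nonstandard, then $\mathfrak M^*\models E_{m+1}((s)_j)$ by (iii), \eqref{eq:up} and $\mathfrak D_j\prec_m\mathfrak M^*$.

Suppose $\mathfrak M^*\models I_{m+1}(n)$ with $n$ nonstandard. Let $n'=\min(n,R)$, which is nonstandard, and apply $I_{m+1}(n)$ in $\mathfrak M^*$ to the restriction of $s$ to $n'$. We obtain $v$ such that $\{j<n':(v)_j=1\}$ is the set of nonstandard $j<n'$. This set contains $n'-1$, is $\Delta_0$-definable with parameters, and has no least element, since the predecessor of a nonstandard element is nonstandard. This contradicts (F0). Standard $n$ satisfy $I_{m+1}$ by Lemma~\ref{lem:I}(b).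
\end{proof}

One bad level leads to no contradiction. That $I_{m+1}$ defines $\omega$ is not a first-order statement, and it does not transfer to a saturated model. Its first-order consequences do transfer, whatever their complexity, by Lemma~\ref{lem:transfer}. The useful consequences say that $I_{m+1}$ implies every $I_q$, and they conflict with a second bad level that is high enough to preserve $I_{m+1}$.

\begin{lemma}\label{lem:four}
An $\omega$-saturated model $\mathfrak M$ of $\alpha$ has at most four bad levels.
\end{lemma}

\begin{proof}
Let $m_0$ be the least bad level, if there is one. We show that no $m\ge m_0+4$ is bad. By Lemmas~\ref{lem:dichotomy} and~\ref{lem:omega} at level $m_0$, with $\bar p$ empty, there is $\mathfrak M^*\prec_{m_0}\mathfrak M_0\succcurlyeq\mathfrak M$ in which $I_{m_0+1}$ defines $\omega$. By Lemma~\ref{lem:I}(b), $\mathfrak M^*$ satisfies the $\mathcal L_A$-sentences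
\[
\eta_q:\quad\forall n\,\bigl(I_{m_0+1}(n)\to I_q(n)\bigr)\qquad(q\ge1),
\]
and by Lemma~\ref{lem:transfer} so does $\mathfrak M$.

Suppose that $m\ge m_0+4$ is bad. By Lemma~\ref{lem:I}(b) every finite part of $\{I_{m_0+1}(x)\}\cup\{x>\overline i:i\in\omega\}$ is satisfied by a standard number, so by saturation there is a nonstandard $n\in M$ with $\mathfrak M\models I_{m_0+1}(n)$. By Lemmas~\ref{lem:dichotomy} and~\ref{lem:omega} at level $m$, with $\bar p=n$, there is $\mathfrak M^{**}\prec_m\mathfrak M_0'\succcurlyeq\mathfrak M$ with $n\in M^{**}$ in which $I_{m+1}$ defines $\omega$. By Lemma~\ref{lem:I}(a), $I_{m_0+1}$ is $\Pi_{m_0+4}$ and hence absolute between $\mathfrak M^{**}$ and $\mathfrak M_0'$, so $\mathfrak M^{**}\models I_{m_0+1}(n)$. By Lemma~\ref{lem:transfer}, $\mathfrak M^{**}\models\eta_{m+1}$. Thus $\mathfrak M^{**}\models I_{m+1}(n)$ with $n$ nonstandard, a contradiction.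
\end{proof}

\begin{remark}
The sentence $\eta_{m+1}$ contains $E_{m+1}$, so the relation $\prec_m$ alone gives no reason for it to be preserved; without (H) the lemma fails by Example~\ref{ex:allbad}. The value four is immaterial: since $\Pi_{m+1}$-formulas pass downward along $\prec_m$, the proof already excludes $m=m_0+3$. What matters is a bound that does not depend on $\mathfrak M$. The position of the bad levels may depend on $\mathfrak M$.
\end{remark}

\section{Certificates and the uniform definition}\label{sec:cert}

\subsection*{Clauses}
To let one formula handle all good levels, the defining formula $\sigma\in\exists\mathcal B_m$ of Definition~\ref{def:good} must be turned into coded data. Its $\Sigma_m$-parts can be coded and evaluated by $E_m$. Its parts from $\Phi$ have no truth predicate, but there are only finitely many formulas in $\Phi$, so they can be listed. Let $k_j$ be the number of free variables of $\theta_j$, and let $\mathrm{Hold}(\rho,a)$ be the $L$-formula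
\[
\bigwedge_{j=1}^N\forall i<\mathrm{lh}(\rho)\ \forall i_1\dots i_{k_j}\,\forall\delta\,\Bigl((\rho)_i=\langle\overline j,i_1,\dots,i_{k_j},\delta\rangle\to\bigl[\theta_j((a)_{i_1},\dots,(a)_{i_{k_j}})\leftrightarrow\delta=1\bigr]\Bigr).
\]
This is the place where the finiteness of $\Phi$ is used. (The assumption that $L$ is finite costs nothing: only finitely many symbols occur in $\mathcal L_A$, $\alpha$ and the $\Theta_i$, and a model of $\alpha$ in these symbols expands to $L$.)

\begin{lemma}\label{lem:normal}
Let $m$ be good in $\mathfrak M\models\alpha$. Then there are standard $b,\kappa$ and an element $p\in M$ such that for all $x\in M$ the following are equivalent in $\mathfrak M$: $\neg E_{m+1}(x)$; and there are $d<\mathrm{lh}(\kappa)$ and $y$ with $\mathrm{lh}(y)=b$ such that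
\begin{equation}\label{eq:clause}
\mathrm{Hold}(\rho,a)\ \wedge\ E_m(\mathrm{sub}(e^+,a))\ \wedge\ \neg E_m(\mathrm{sub}(e^-,a)),
\end{equation}
where $\rho,e^+,e^-$ are the first three entries of $(\kappa)_d$ and $a=p^\frown\langle x\rangle^\frown y$.
\end{lemma}

\begin{proof}
Let $\neg E_{m+1}(x)$ be equivalent to $\exists\bar y\,\chi(\bar p,x,\bar y)$ with $\chi\in\mathcal B_m$, $|\bar p|=r$, $|\bar y|=b$. Rename the variables of $\chi$ so that $u_0,\dots,u_{r-1}$ stand for $\bar p$, $u_r$ for $x$ and $u_{r+1},\dots,u_{r+b}$ for $\bar y$. Put $\chi$ into disjunctive normal form, treating instances of formulas in $\Phi$ and $\Sigma_m$-formulas as atoms. In the $d$-th disjunct, let $\sigma^+_d$ be a $\Sigma_m$-form of the conjunction of the unnegated $\Sigma_m$-atoms ($0=0$ if there are none), and $\sigma^-_d$ a $\Sigma_m$-form of the disjunction of the $\Sigma_m$-atoms that occur negated ($\neg\,0=0$ if there are none). Let $\rho_d$ list $\langle j,i_1,\dots,i_{k_j},1\rangle$ for each conjunct $\theta_j(u_{i_1},\dots,u_{i_{k_j}})$ and $\langle j,i_1,\dots,i_{k_j},0\rangle$ for each conjunct $\neg\theta_j(u_{i_1},\dots,u_{i_{k_j}})$. Let $\kappa$ be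 the standard list whose $d$-th entry is the triple of $\rho_d$ and the codes of $\sigma^+_d,\sigma^-_d$, and let $p=\langle\bar p\rangle$. If $\mathrm{lh}(y)=b$, then $a$ has the standard length $r+1+b$ and its entries are $\bar p$, $x$ and the entries of $y$. Since $\rho_d$ is a standard list, $\mathrm{Hold}(\rho_d,a)$ says that the conjuncts from $\Phi$ hold of these entries, and by (F1) and (F2) the other two conjuncts of \eqref{eq:clause} say that $\sigma_d^+$ holds and $\sigma_d^-$ fails. So \eqref{eq:clause} is equivalent to the $d$-th disjunct. By (F1) every $b$-tuple is coded by some $y$.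
\end{proof}

\subsection*{Plans and certificates}
A plan collects the data for all levels. Since entries of sequences are always defined, we read an arbitrary element $\pi$ as a \emph{plan}, writing $t_m,z_m,b_m,\kappa_m,p_m$ for the first five entries of $(\pi)_m$. The intended meaning is: $t_m=1$ marks $m$ as bad, $z_m=e_m$, and $b_m,\kappa_m,p_m$ are the data of Lemma~\ref{lem:normal}. Relative to $\pi$, a number $l$ is a \emph{base level} if $l=1$, or $l\ge2$ and $t_{l-1}=1$; it is an \emph{inner level} if $l\ge2$ and $t_{l-1}\ne1$. Records at inner levels are justified by records one level down, as in Section~\ref{sec:good}. Records at base levels cannot be, and they are checked by a formula $P$ that we first leave open.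

Let $P(\pi,l,w,\delta)$ be an $L$-formula. We read an element as a \emph{record} with the first five entries $l,w,\delta,d,y$, and call $(l,w,\delta)$ its \emph{head}. A \emph{$P$-certificate} for $\pi$ is a sequence $C$ each of whose entries, read as a record, satisfies one of the following conditions.
\begin{itemize}
\item[(C0)] $l$ is a base level and $P(\pi,l,w,\delta)$.
\item[(C1)] $l$ is an inner level, $\delta=1$, and $C$ has an entry with head $(l-1,\mathrm{sub}(z_{l-1},\langle w,y\rangle),0)$.
\item[(C2)] $l$ is an inner level, $\delta=0$, $d<\mathrm{lh}(\kappa_{l-1})$, $\mathrm{lh}(y)=b_{l-1}$, and, with $\rho,e^+,e^-$ the first three entries of $(\kappa_{l-1})_d$ and $a=p_{l-1}{}^\frown\langle w\rangle^\frown y$: $\mathrm{Hold}(\rho,a)$ holds and $C$ has entries with heads $(l-1,\mathrm{sub}(e^+,a),1)$ and $(l-1,\mathrm{sub}(e^-,a),0)$.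
\end{itemize}
Let $\mathrm{Cert}_P(\pi,l,x,\delta)$ be the $L$-formula saying that some $P$-certificate for $\pi$ has an entry with head $(l,x,\delta)$.

\begin{lemma}\label{lem:rules}
In every model of $\alpha$, for all $\pi,l,x,\delta$:
\begin{itemize}
\item[(R0)] if $l$ is a base level, then $\mathrm{Cert}_P(\pi,l,x,\delta)$ iff $P(\pi,l,x,\delta)$;
\item[(R1)] if $l+1$ is an inner level, then $\mathrm{Cert}_P(\pi,l+1,x,1)$ iff there is $y$ with $\mathrm{Cert}_P(\pi,l,\mathrm{sub}(z_l,\langle x,y\rangle),0)$;
\item[(R2)] if $l+1$ is an inner level, then $\mathrm{Cert}_P(\pi,l+1,x,0)$ iff there are $d<\mathrm{lh}(\kappa_l)$ and $y$ with $\mathrm{lh}(y)=b_l$ such that, with $\rho,e^+,e^-$ the first three entries of $(\kappa_l)_d$ and $a=p_l{}^\frown\langle x\rangle^\frown y$, we have $\mathrm{Hold}(\rho,a)$, $\mathrm{Cert}_P(\pi,l,\mathrm{sub}(e^+,a),1)$ and $\mathrm{Cert}_P(\pi,l,\mathrm{sub}(e^-,a),0)$.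
\end{itemize}
\end{lemma}

\begin{proof}
From left to right, let $C$ be a certificate with an entry of the given head. The head determines which of (C0)--(C2) this entry can satisfy. In case (C0) we get $P$; in cases (C1) and (C2) the entries required lie in $C$, so $C$ itself witnesses $\mathrm{Cert}_P$ for them. From right to left, note that (C0)--(C2) remain true of a record when entries are added to $C$. For (R0) take the one-entry sequence with the record $\langle l,x,\delta,0,0\rangle$. For (R1) append $\langle l+1,x,1,0,y\rangle$ to the given certificate. For (R2) concatenate the two given certificates and append $\langle l+1,x,0,d,y\rangle$. These sequences exist by (F1), and no induction for $L$-formulas is used.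
\end{proof}

At level $1$ the check is $E_1$ itself. At a base level $l\ge2$, just above a bad level, we apply \eqref{eq:step} to a predicate already known to be right at level $l-1$. Each such use nests one certificate formula inside another, and Lemma~\ref{lem:four} says that four nestings suffice. Define $P_g$ and $V_g:=\mathrm{Cert}_{P_g}$ for $g=0,\dots,4$ by
\begin{align*}
P_0(\pi,l,w,\delta)&:\quad l=1\wedge\bigl(\delta=1\leftrightarrow E_1(w)\bigr),\\
P_{g+1}(\pi,l,w,\delta)&:\quad P_0(\pi,l,w,\delta)\ \vee\ \Bigl(l\ge2\wedge\bigl[\delta=1\leftrightarrow\exists y\,V_g(\pi,l-1,\mathrm{sub}(z_{l-1},\langle w,y\rangle),0)\bigr]\Bigr).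
\end{align*}
By (R0), for every plan $\pi$ and every $g\le4$,
\begin{equation}\label{eq:level1}
V_g(\pi,1,x,1)\Leftrightarrow E_1(x),\qquad V_g(\pi,1,x,0)\Leftrightarrow\neg E_1(x).
\end{equation}

\subsection*{Testing the plan}
The right plan depends on the model and cannot be named, so $T^*$ quantifies over plans. A wrong plan must be rejected, and the test cannot mention $E_\ell$ for varying $\ell$. It is enough to test that the predicate produced by the plan obeys the recursion \eqref{eq:step}, which is one formula in $V_4$. Let $\mathrm{Corr}(\pi,\ell)$ be
\[
\forall m\,\Bigl(1\le m<\ell\to\mathrm{Rep}(m,z_m)\wedge\forall x\,\bigl[V_4(\pi,m+1,x,1)\leftrightarrow\exists y\,\neg V_4(\pi,m,\mathrm{sub}(z_m,\langle x,y\rangle),1)\bigr]\Bigr),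
\]
and let $T^*(\ell,x)$ be $\exists\pi\,(\mathrm{Corr}(\pi,\ell)\wedge V_4(\pi,\ell,x,1))$.

\begin{lemma}[Soundness]\label{lem:sound}
Let $\ell\ge1$ be standard, $\mathfrak M\models\alpha$, and $\mathfrak M\models\mathrm{Corr}(\pi,\ell)$. Then $\mathfrak M\models\forall x\,(V_4(\pi,\ell,x,1)\leftrightarrow E_\ell(x))$.
\end{lemma}

\begin{proof}
We show $V_4(\pi,l,x,1)\Leftrightarrow E_l(x)$ for all $x\in M$ by induction on $l$, $1\le l\le\ell$, in the metatheory. The case $l=1$ is \eqref{eq:level1}. If $l<\ell$, then $\mathrm{Rep}(l,z_l)$ gives $z_l=e_l$, so by $\mathrm{Corr}$, the induction hypothesis and \eqref{eq:step},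
\[
V_4(\pi,l+1,x,1)\Leftrightarrow\exists y\,\neg E_l(\mathrm{sub}(e_l,\langle x,y\rangle))\Leftrightarrow E_{l+1}(x).\qedhere
\]
\end{proof}

\begin{lemma}[Existence]\label{lem:exist}
For every standard $\ell\ge1$, $\alpha\vdash\exists\pi\,\mathrm{Corr}(\pi,\overline\ell)$.
\end{lemma}

\begin{proof}
The statement is a sentence and every model of $\alpha$ has an $\omega$-saturated elementary extension, so by the completeness theorem it suffices to verify it in an $\omega$-saturated $\mathfrak M\models\alpha$. For $1\le m<\ell$ let $z_m=e_m$. If $m$ is bad in $\mathfrak M$, let $t_m=1$ and $b_m=\kappa_m=p_m=0$; if $m$ is good, let $t_m=0$ and let $b_m,\kappa_m,p_m$ be given by Lemma~\ref{lem:normal}. As $\ell$ is standard, (F1) provides a plan $\pi\in M$ with these entries. We prove by induction on $l$, $1\le l\le\ell$, in the metatheory and for all $g\le4$ at once: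
\begin{equation}\label{eq:claim}
\begin{array}{l}
\text{if at most $g$ levels below $l$ are bad, then for all $x\in M$}\\[2pt]
V_g(\pi,l,x,1)\Leftrightarrow E_l(x)\quad\text{and}\quad V_g(\pi,l,x,0)\Leftrightarrow\neg E_l(x).
\end{array}
\end{equation}
The case $l=1$ is \eqref{eq:level1}. Let $l<\ell$ and suppose that at most $g$ levels below $l+1$ are bad.

\emph{Case $l$ good.} Then $l+1$ is an inner level, and \eqref{eq:claim} applies to $l$ and $g$. By (R1), $V_g(\pi,l+1,x,1)$ holds iff $\exists y\,V_g(\pi,l,\mathrm{sub}(e_l,\langle x,y\rangle),0)$, iff $\exists y\,\neg E_l(\mathrm{sub}(e_l,\langle x,y\rangle))$, iff $E_{l+1}(x)$ by \eqref{eq:step}. By (R2) and the induction hypothesis, $V_g(\pi,l+1,x,0)$ holds iff there are $d<\mathrm{lh}(\kappa_l)$ and $y$ of length $b_l$ satisfying \eqref{eq:clause} for $m=l$, iff $\neg E_{l+1}(x)$ by Lemma~\ref{lem:normal}.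

\emph{Case $l$ bad.} Then $l+1\ge2$ is a base level, $g\ge1$, and at most $g-1$ levels below $l$ are bad, so \eqref{eq:claim} applies to $l$ and $g-1$. By (R0), $V_g(\pi,l+1,x,\delta)$ is equivalent to $P_g(\pi,l+1,x,\delta)$, that is, to $\delta=1\leftrightarrow\exists y\,V_{g-1}(\pi,l,\mathrm{sub}(e_l,\langle x,y\rangle),0)$. By the induction hypothesis and \eqref{eq:step} this is $\delta=1\leftrightarrow E_{l+1}(x)$, which gives both equivalences.

By Lemma~\ref{lem:four} the hypothesis of \eqref{eq:claim} holds for $g=4$ and every $l\le\ell$, so $V_4(\pi,l,x,1)\Leftrightarrow E_l(x)$ for $1\le l\le\ell$. An element $m\in M$ with $1\le m<\ell$ is standard by (F0); it satisfies $\mathrm{Rep}(m,z_m)$ because $z_m=e_m$, and the bracket in $\mathrm{Corr}$ becomes \eqref{eq:step}. Hence $\mathfrak M\models\mathrm{Corr}(\pi,\ell)$.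
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\ell\ge1$ be standard and work in a model of $\alpha$. If $T^*(\ell,x)$, then $E_\ell(x)$ by Lemma~\ref{lem:sound}. If $E_\ell(x)$, take $\pi$ with $\mathrm{Corr}(\pi,\ell)$ by Lemma~\ref{lem:exist}; then $V_4(\pi,\ell,x,1)$ by Lemma~\ref{lem:sound}, so $T^*(\ell,x)$. Therefore
\begin{equation}\label{eq:Tstar}
\alpha\vdash\forall x\,\bigl(T^*(\overline\ell,x)\leftrightarrow E_\ell(x)\bigr)\qquad\text{for every standard }\ell\ge1.
\end{equation}
Let $\tau(y)$ be $T^*(\mathrm{lev}(y),\mathrm{pr}(y))$. Given an $\mathcal L_A$-formula $\varphi(\bar x)$, take $\ell$ and $\varphi^*$ from Lemma~\ref{lem:prenex}. Then $\alpha$ proves that for all $\bar x$ the following are equivalent: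
\[
\tau(\ulcorner\varphi(\dot{\bar x})\urcorner),\qquad T^*(\overline\ell,\ulcorner\varphi^*(\dot{\bar x})\urcorner),\qquad E_\ell(\ulcorner\varphi^*(\dot{\bar x})\urcorner),\qquad\varphi^*(\bar x),\qquad\varphi(\bar x),
\]
by Lemma~\ref{lem:prenex}, \eqref{eq:Tstar}, (F2) and the logical equivalence of $\varphi^*$ and $\varphi$, in this order. Since also $\alpha\vdash\mathsf{EA}$, the translation that is the identity on $\mathcal L_A$, sends $T$ to $\tau$ and leaves quantifiers unrelativized witnesses $\mathsf{UTB}^-\unlhd\alpha$.
\end{proof}

Nothing has been claimed about $T^*(\ell,x)$ for nonstandard $\ell$, and nothing is needed: the instances $\ulcorner\varphi(\dot{\bar x})\urcorner$ of a standard formula have nonstandard numerals but a standard level.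

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
A definition of truth satisfies (H) with $k=1$ and $\Theta_1=\Theta$. If $\alpha$ satisfies (H), then $\mathsf{UTB}^-\unlhd\alpha$ by Theorem~\ref{thm:A}. If $\mathsf{UTB}^-\unlhd\alpha$ by a translation sending $T$ to $\tau$, then the uniform biconditionals for formulas without free variables give $\alpha\vdash\tau(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for all $\mathcal L_A$-sentences $\psi$, so $\alpha$ is a definition of truth.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bek}
Beklemishev, \emph{Reflection principles and provability algebras in formal arithmetic}, Russ. Math. Surveys \textbf{60} (2005).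

\bibitem{GL}
Piotr Gruza and Mateusz {\L}e{\l}yk, \emph{Varieties of truth definitions}, arXiv:2311.13519 (2023).

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\end{thebibliography}
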